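\title{Transpositions that are representable one at a time but not together}

\begin{abstract}
For every finite $\alpha\ge 3$ we construct a finite algebra of $\alpha$-ary relations on a finite set, with the true Boolean operations, cylindrifications and diagonals, and with abstract transposition operations satisfying the polyadic equality axioms, such that each single transposition operation can be represented together with the cylindric operations, while the algebra is not a representable polyadic equality algebra. This answers a question of Andr\'eka, N\'emeti and Tuza in the negative. More generally, we regard a set $S$ of transpositions as a graph on $\alpha$. If the graph is connected, representing the transpositions in $S$ simultaneously yields representability. If all components have fewer than $p$ vertices for some odd prime $p\le\alpha$, it does not; nor does it for any disconnected graph when $\alpha$ is prime or $\alpha=4$. The examples arise by relabeling orbits of an affine group, and nonrepresentability is a count modulo $p$; one case with $\alpha=4$ uses the Ramsey number $R(3,3)=6$ instead.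
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\alpha\ge3$ is an integer, identified with the set $\{0,\dots,\alpha-1\}$. A first-order formula with variables among $v_0,\dots,v_{\alpha-1}$ defines, in a structure with universe $U$, the set of its satisfying assignments $s=(s_0,\dots,s_{\alpha-1})\in U^\alpha$. Disjunction and negation become union and complement. The quantifier $\exists v_i$, the formula $v_i=v_j$, and the interchange of the variables $v_i,v_j$ in a formula become
\begin{align*}
C_iX&=\{s\in U^\alpha: s(i/u)\in X\text{ for some }u\in U\},\\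
D_{ij}&=\{s\in U^\alpha: s_i=s_j\},\\
P_{ij}X&=\{s\in U^\alpha: s\circ[i,j]\in X\}.
\end{align*}
Here $s(i/u)$ is $s$ with its $i$th entry replaced by $u$, and $[i,j]$ is the permutation of $\alpha$ that interchanges $i$ and $j$ (the identity if $i=j$). The \emph{full set algebra with base $U$} is
\[
\mathcal C_U=\langle \mathcal P(U^\alpha),\ \cup,\ U^\alpha\setminus\cdot\,,\ C_i,\ D_{ij},\ P_{ij}\rangle_{i,j<\alpha}.
\]

We consider abstract algebras $\mathcal A=\langle A,+,-,c_i,d_{ij},p_{ij}\rangle_{i,j<\alpha}$ of the same type: $+$ is binary, $-$, $c_i$, $p_{ij}$ are unary, and the $d_{ij}$ are constants. We write $x\cdot y=-(-x+-y)$. The operations $+,-,c_i,d_{ij}$ are the \emph{cylindric operations}, the algebra $\langle A,+,-,c_i,d_{ij}\rangle_{i,j<\alpha}$ is the \emph{cylindric reduct} of $\mathcal A$, and the $p_{ij}$ are the \emph{transposition operations}; $p_{ij}$ is \emph{nontrivial} if $i\ne j$. The class $\mathrm{RPEA}_\alpha$ of \emph{representable polyadic equality algebras} consists of the algebras isomorphic to subalgebras of products of full set algebras, and $\mathcal A$ is \emph{representable} if $\mathcal A\in\mathrm{RPEA}_\alpha$.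 The class $\mathrm{RCA}_\alpha$ of \emph{representable cylindric algebras} is defined in the same way from the cylindric reducts of the full set algebras.

To isolate what the transpositions contribute to representability, we assume that everything else is already representable. Let $\mathrm{RCPEA}_\alpha$ be the class of algebras $\mathcal A$ whose cylindric reduct is in $\mathrm{RCA}_\alpha$ and which satisfy, for all $i,j,k,l<\alpha$ and $\tau=[i,j]$, the \emph{polyadic equality axioms}
\begin{itemize}
\item[(P1)] $p_{ij}(x+y)=p_{ij}x+p_{ij}y$;
\item[(P2)] $p_{ij}(-x)=-p_{ij}x$;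
\item[(P3)] $p_{ij}c_kx=c_{\tau k}\,p_{ij}x$;
\item[(P4)] $p_{ij}d_{kl}=d_{\tau k\,\tau l}$;
\item[(P5)] $p_{ij}p_{kl}x=p_{\tau k\,\tau l}\,p_{ij}x$;
\item[(P6)] $p_{ij}p_{ij}x=x$;
\item[(P7)] $p_{ii}x=x$ and $p_{ij}x=p_{ji}x$;
\item[(P8)] $d_{ij}\cdot p_{ij}x=d_{ij}\cdot x$.
\end{itemize}
These equations hold in every $\mathcal C_U$ (see the beginning of Section~\ref{sec:force}), and equations pass to products and subalgebras, so $\mathrm{RPEA}_\alpha\subseteq\mathrm{RCPEA}_\alpha$. The symmetry $p_{ij}=p_{ji}$ follows from (P5) and (P6) alone: (P5) with $(k,l)=(i,j)$ reads $p_{ij}p_{ij}=p_{ji}p_{ij}$, and $p_{ij}$ is a bijection. So a nontrivial transposition operation is indexed by a $2$-element subset of $\alpha$.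

\begin{definition}\label{def:simrep}
Let $\mathcal A$ satisfy (P1)--(P6) and let $S$ be a set of $2$-element subsets of $\alpha$. We say that $S$ is \emph{simultaneously representable in $\mathcal A$} if $\mathcal A$ is isomorphic to an algebra in which all cylindric operations, and all $p_{kl}$ with $\{k,l\}\in S$, are the corresponding set operations on some set $U$. A nontrivial operation $p_{kl}$ is \emph{representable} if $\{\{k,l\}\}$ is simultaneously representable.
\end{definition}

Equivalently, $S$ is simultaneously representable if there is an injective map $\varphi\colon A\to\mathcal P(U^\alpha)$ that is a homomorphism for the cylindric operations and satisfies $\varphi(p_{kl}x)=P_{kl}\varphi(x)$ for $\{k,l\}\in S$. When the elements of $\mathcal A$ are subsets of $U^\alpha$, we call an operation of $\mathcal A$ \emph{real} if it is the restriction of the corresponding operation of $\mathcal C_U$.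

It is a known fact that in an algebra satisfying (P1)--(P6) either all nontrivial transposition operations are representable or none is; Lemma~\ref{lem:rename} recalls the short proof. The following problem is from \cite{ANT}.

\begin{quote}
\textbf{Problem.} Let $3\le\alpha<\omega$ and $\mathcal A\in\mathrm{RCPEA}_\alpha$. If one, or equivalently each, of the nontrivial transposition operations is representable in $\mathcal A$, is $\mathcal A$ representable?
\end{quote}

There are reasons to expect a positive answer. With two variables there is only one nontrivial transposition and nothing to prove. For $\alpha\ge3$ the axioms leave the $p_{ij}$ little freedom: once the cylindric operations are real, every $p_{ij}$ is real on all cylinders $C_kx$ and on all elements below a diagonal $D_{kl}$ with $k\neq l$ (Proposition~\ref{prop:rigid}). Moreover, (P5) expresses all transposition operations through $\alpha-1$ of them, so it suffices to represent these together. What the hypothesis of the Problem does not provide is the word ``together'': different $p_{kl}$ may need different representations of the cylindric reduct. This gap cannot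 be closed.

\begin{theorem}\label{thm:answer}
For every $\alpha$ with $3\le\alpha<\omega$ there is a finite $\mathcal A\in\mathrm{RCPEA}_\alpha$, whose elements are subsets of $U^\alpha$ for a finite set $U$, in which $+,-,c_i,d_{ij}$ and $p_{01}$ are real, so that every nontrivial $p_{kl}$ is representable, but $\mathcal A\notin\mathrm{RPEA}_\alpha$.
\end{theorem}

To see how many transpositions must be represented together, view $(\alpha,S)$ as a graph with vertex set $\alpha$ and edge set $S$. Theorem~\ref{thm:answer} comes from the case $p=3$, $S=\{\{0,1\}\}$ of the next result.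

\begin{theorem}\label{thm:A}
Let $3\le\alpha<\omega$, let $p\le\alpha$ be an odd prime, and suppose that every connected component of $(\alpha,S)$ has fewer than $p$ vertices. Then there is a finite $\mathcal A\in\mathrm{RCPEA}_\alpha$ in which $S$ is simultaneously representable, but $\mathcal A\notin\mathrm{RPEA}_\alpha$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $3\le\alpha<\omega$.
\begin{itemize}
\item[(i)] If $(\alpha,S)$ is connected and $S$ is simultaneously representable in $\mathcal A\in\mathrm{RCPEA}_\alpha$, then $\mathcal A\in\mathrm{RPEA}_\alpha$.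
\item[(ii)] If $\alpha$ is prime or $\alpha=4$, then for every disconnected $(\alpha,S)$ there is a finite $\mathcal A\in\mathrm{RCPEA}_\alpha\setminus\mathrm{RPEA}_\alpha$ in which $S$ is simultaneously representable.
\item[(iii)] For every $\alpha$, such an $\mathcal A$ exists if all components of $(\alpha,S)$ have at most $\alpha/2$ vertices.
\end{itemize}
\end{theorem}

The method is the following. We start from a finite algebra of relations in which all operations are real and in which certain atoms come in blocks of $p$ that cylindrifications cannot tell apart and that a $p$-cycle $h$ of coordinates permutes cyclically. We redefine the transposition operations on these atoms so that the composite corresponding to $h$ \emph{fixes} one such atom $X$, while the transpositions in $S$ stay real. In a representation, the image of $X$ is then invariant under a cyclic shift of $p$ coordinates, which makes a certain number of tuples divisible by $p$. The cylindric structure, which has not been touched, determines that number, and it is prime to $p$.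

Section~\ref{sec:force} shows what the axioms force and proves Theorem~\ref{thm:B}(i). Section~\ref{sec:tools} contains the tools, and Section~\ref{sec:three} applies them by hand for $\alpha=3$. Sections~\ref{sec:construction} and~\ref{sec:count} prove Theorems~\ref{thm:A} and~\ref{thm:answer}, and Section~\ref{sec:graphs} completes Theorem~\ref{thm:B}.

\section{What the axioms force}\label{sec:force}

Let $S_\alpha$ be the group of permutations of $\alpha$. For $\sigma\in S_\alpha$ and $X\subseteq U^\alpha$ put $P_\sigma X=\{s: s\circ\sigma\in X\}$, so that $P_{[i,j]}=P_{ij}$. Each $P_\sigma$ preserves unions and complements, and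
\begin{equation}\label{eq:P}
P_\sigma P_\tau=P_{\sigma\tau},\qquad P_\sigma D_{kl}=D_{\sigma k\,\sigma l},\qquad P_\sigma C_k=C_{\sigma k}P_\sigma .
\end{equation}
The first identity holds because $(s\circ\sigma)\circ\tau=s\circ\sigma\tau$, the second because $(s\circ\sigma)_k=s_{\sigma k}$, and the third because $s(\sigma k/u)\circ\sigma=(s\circ\sigma)(k/u)$. Together with $\tau[k,l]=[\tau k,\tau l]\tau$ this gives (P1)--(P7) in $\mathcal C_U$, and (P8) holds because $s\circ[i,j]=s$ for $s\in D_{ij}$. Every $\sigma$ is a product of transpositions, so a subalgebra of $\mathcal C_U$ is closed under all $P_\sigma$.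

The first consequence of the axioms is that indices can be renamed.

\begin{lemma}\label{lem:rename}
Let $\mathcal A$ satisfy \textup{(P1)--(P6)} and let $\sigma\in S_\alpha$. If $S$ is simultaneously representable in $\mathcal A$, then so is $\sigma S=\{\{\sigma k,\sigma l\}:\{k,l\}\in S\}$. In particular, either all nontrivial transposition operations are representable in $\mathcal A$ or none is.
\end{lemma}

\begin{proof}
It suffices to treat a transposition $\sigma=\tau=[i,j]$. Let $\varphi$ be as after Definition~\ref{def:simrep}, and put $\psi(x)=P_\tau\varphi(p_{ij}x)$. By (P1), (P2) and (P6), $\psi$ is injective and preserves $+$ and $-$. By (P3), (P4) and \eqref{eq:P}, using $\tau\tau=1$,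
\[
\psi(c_kx)=P_\tau C_{\tau k}\varphi(p_{ij}x)=C_k\psi(x),\qquad \psi(d_{kl})=P_\tau D_{\tau k\,\tau l}=D_{kl}.
\]
For $\{k,l\}\in S$, (P5) gives $p_{ij}p_{\tau k\,\tau l}=p_{kl}p_{ij}$, hence
\[
\psi(p_{\tau k\,\tau l}x)=P_\tau P_{kl}\varphi(p_{ij}x)=P_{\tau k\,\tau l}P_\tau\varphi(p_{ij}x)=P_{\tau k\,\tau l}\psi(x).
\]
The last statement follows because $S_\alpha$ is transitive on $2$-element subsets of $\alpha$.
\end{proof}

The representation $\psi$ makes $p_{\tau k\,\tau l}$ real but has no reason to keep $p_{kl}$ real. When the transpositions are real in one and the same representation, they generate further real ones.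

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
We may assume that the elements of $\mathcal A$ are subsets of $U^\alpha$, that the cylindric operations are real, and that $p_{kl}$ is real for $\{k,l\}\in S$. Let $E\supseteq S$ be the set of all pairs $\{k,l\}$, $k\ne l$, for which $p_{kl}$ is real. Suppose $\{i,j\},\{j,l\}\in E$ and $i\ne l$. By (P5), $p_{ij}p_{jl}=p_{il}p_{ij}$, so $p_{il}=p_{ij}p_{jl}p_{ij}$ by (P6). In the same way $P_{il}=P_{ij}P_{jl}P_{ij}$, and therefore $\{i,l\}\in E$. By induction on the length of a path, the endpoints of any path in $(\alpha,S)$ form a pair in $E$ if they are distinct. Since $(\alpha,S)$ is connected, $E$ contains all pairs. The $p_{ii}$ are real by (P7), so $\mathcal A$ is a subalgebra of $\mathcal C_U$.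
\end{proof}

\begin{remark}
One may relax Definition~\ref{def:simrep} by allowing the operations of a product of full set algebras in place of those of a single $\mathcal C_U$. The proof just given is unchanged, and the counterexamples below, which live on a single base set, remain counterexamples.
\end{remark}

The next proposition is not used in later proofs. It shows where a counterexample has to live.

\begin{proposition}\label{prop:rigid}
Let $\mathcal A\in\mathrm{RCPEA}_\alpha$ consist of subsets of $U^\alpha$ and have real cylindric operations. Let $x\in A$ and $i,j<\alpha$.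
\begin{itemize}
\item[(a)] If $x=C_kx$ for some $k$, or $x\subseteq D_{kl}$ for some $k\ne l$, then $p_{ij}x=P_{ij}x$.
\item[(b)] In all cases $C_kp_{ij}x=C_kP_{ij}x$ for every $k$.
\end{itemize}
\end{proposition}

\begin{proof}
By (P7) let $i\ne j$, and put $\tau=[i,j]$. Suppose first that $x=C_ix$, and let $y=p_{ij}x$. Then $C_jy=y$ by (P3), and so $y=C_j(D_{ij}\cap y)$, because $s\in y$ implies $s(j/s_i)\in D_{ij}\cap y$. By (P8), $y=C_j(D_{ij}\cap x)$. The same computation in $\mathcal C_U$ gives $P_{ij}x=C_j(D_{ij}\cap x)$, so $p_{ij}x=P_{ij}x$. The case $x=C_jx$ follows by the symmetry in (P7). If $x=C_kx$ with $k\notin\{i,j\}$, note that (P5) gives $p_{ij}p_{ki}=p_{kj}p_{ij}$, so $p_{ij}=p_{jk}p_{ij}p_{ki}$, and the same identity holds for the real operations. By (P3), $p_{ki}x$ is fixed by $C_i$ and $p_{ij}p_{ki}x$ is fixed by $C_j$, so each of the three steps falls under the case already treated. If $x\subseteq D_{kl}$ with $k\ne l$, then $x=D_{kl}\cap C_kx$, and $p_{ij}x=D_{\tau k\,\tau l}\cap p_{ij}C_kx=P_{ij}x$ by (P1), (P2), (P4). For (b), $C_kp_{ij}x=p_{ij}C_{\tau k}x=P_{ij}C_{\tau k}x=C_kP_{ij}x$ by (P3) and (a).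
\end{proof}

Thus, in a finite algebra, an abstract $p_{ij}$ can differ from $P_{ij}$ only on atoms that miss all diagonals $D_{kl}$ with $k\neq l$, and it must send such an atom $x$ to an atom with the same cylindrifications as $P_{ij}x$. The next section shows that this much freedom is available.

\section{Relabeling atoms and naming points}\label{sec:tools}

\subsection*{Relabeling}
Recall that an \emph{atom} of a finite Boolean algebra of sets is a minimal nonempty element; the atoms partition the top element, and every element is a union of atoms. The following lemma cuts some atoms of a subalgebra of $\mathcal C_U$ into labeled pieces and lets the new transposition operations carry each piece to the piece with the same label. How the labels are assigned is left free.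

\begin{lemma}\label{lem:split}
Let $\mathcal B$ be a finite subalgebra of $\mathcal C_U$, and let $\mathcal T$ be a set of atoms of $\mathcal B$ that is permuted by every $P_\sigma$ and whose members are disjoint from all $D_{ij}$ with $i\ne j$. Let $J$ be a finite set, and let each $K\in\mathcal T$ be partitioned into nonempty sets $K(m)$, $m\in J$, such that $C_kK(m)=C_kK$ for all $k<\alpha$. Let $\mathrm{At}$ consist of the atoms of $\mathcal B$ not in $\mathcal T$ and of the sets $K(m)$, and let $A$ be the set of all unions of members of $\mathrm{At}$. For $\sigma\in S_\alpha$ put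
\[
\sigma*a=P_\sigma a\quad(a\text{ an atom of }\mathcal B\text{ not in }\mathcal T),\qquad \sigma*K(m)=(P_\sigma K)(m),
\]
and let $p_{ij}x=\bigcup\{[i,j]*a: a\in\mathrm{At},\ a\subseteq x\}$ for $x\in A$. Then
$\mathcal A=\langle A,\cup,U^\alpha\setminus\cdot\,,C_i,D_{ij},p_{ij}\rangle$ is a finite member of $\mathrm{RCPEA}_\alpha$. Moreover:
\begin{itemize}
\item[(a)] $C_kx\in\mathcal B$ for all $x\in A$ and $k<\alpha$;
\item[(b)] $p_{ij}x=P_{ij}x$ for $x\in\mathcal B$;
\item[(c)] $p_{\tau_1}\cdots p_{\tau_n}a=(\tau_1\cdots\tau_n)*a$ for $a\in\mathrm{At}$ and transpositions $\tau_1,\dots,\tau_n$, where $p_{[i,j]}=p_{ij}$.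
\end{itemize}
\end{lemma}

\begin{proof}
The set $\mathrm{At}$ partitions $U^\alpha$ and refines the partition into atoms of $\mathcal B$, so $A$ is a finite Boolean algebra of sets containing $\mathcal B$. The operation $C_k$ preserves unions, and it maps each member of $\mathrm{At}$ into $\mathcal B$ because $C_kK(m)=C_kK$. This proves (a). Since also $D_{ij}\in\mathcal B$, the cylindric reduct of $\mathcal A$ is a subalgebra of that of $\mathcal C_U$ and lies in $\mathrm{RCA}_\alpha$.

Each $P_\sigma$ is an automorphism of the Boolean algebra $\mathcal B$, so it permutes the atoms of $\mathcal B$; it preserves $\mathcal T$, hence also the set of remaining atoms. By \eqref{eq:P}, $*$ is an action of $S_\alpha$ on $\mathrm{At}$. This gives (c). The operation $p_{ij}$ is induced by a permutation of $\mathrm{At}$, which gives (P1) and (P2); and (P5), (P6), (P7) hold on atoms, hence everywhere, because the corresponding identities hold in $S_\alpha$. For $K\in\mathcal T$ we have $p_{ij}K=\bigcup_m(P_{ij}K)(m)=P_{ij}K$. So $p_{ij}$ and $P_{ij}$ agree on the atoms of $\mathcal B$, which gives (b) and then (P4).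

Both sides of (P3) preserve unions, so let $x\in\mathrm{At}$ and $\tau=[i,j]$. If $x\in\mathcal B$, (P3) follows from (b) and \eqref{eq:P}. If $x=K(m)$, then, using the hypothesis on cylindrifications for $K$ and for $P_\tau K$,
\[
p_\tau C_kK(m)=p_\tau C_kK=P_\tau C_kK=C_{\tau k}P_\tau K=C_{\tau k}\bigl((P_\tau K)(m)\bigr)=C_{\tau k}\,p_\tau K(m).
\]

For $i=j$, (P8) follows from (P7). Let $i\ne j$, $\tau=[i,j]$. Since $D_{ij}\in A$, both sides of (P8) are unions of atoms $b\in\mathrm{At}$ with $b\subseteq D_{ij}$. Such a $b$ is not of the form $K(m)$, because the members of $\mathcal T$ miss $D_{ij}$; hence $\tau*b=P_{ij}b=b$. As $\tau$ is an involution, $b\subseteq p_{ij}x$ if and only if $\tau*b\subseteq x$, that is, $b\subseteq x$.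
\end{proof}

The hypothesis on cylindrifications is used for closure under $C_k$ and for (P3), and disjointness from the diagonals for (P8); Proposition~\ref{prop:rigid} explains why neither is an accident. In the main construction the fine algebra comes first and $\mathcal B$ is obtained from it by merging atoms.

\begin{lemma}\label{lem:merge}
Let $\mathcal A_0$ be a finite subalgebra of $\mathcal C_U$, and let $\mathcal T$ be a set of pairwise disjoint nonempty elements of $\mathcal A_0$, called cells, that is permuted by every $P_\sigma$ and whose members are disjoint from all $D_{ij}$ with $i\neq j$. Suppose that any two atoms $X,X'$ of $\mathcal A_0$ in the same cell satisfy $C_kX=C_kX'$ for all $k$. Then the set $\mathcal B$ of all $M\in\mathcal A_0$ that contain or miss each cell is a subalgebra of $\mathcal C_U$, whose atoms are the cells and the atoms of $\mathcal A_0$ outside the cells. If each cell $K$ consists of exactly $|J|$ atoms of $\mathcal A_0$, labeled as $K(m)$, $m\in J$, in any way, then Lemma~\ref{lem:split} applies and yields an algebra with the same universe as $\mathcal A_0$.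
\end{lemma}

\begin{proof}
The set $\mathcal B$ consists of the unions of cells and of atoms of $\mathcal A_0$ outside the cells. So it is a Boolean algebra with the stated atoms. It contains $D_{ii}=U^\alpha$ and the $D_{ij}$ with $i\ne j$, which miss all cells, and it is closed under $P_\sigma$, which permutes the cells. For $C_k$, observe that $X\cap C_kM\ne\emptyset$ if and only if $C_kX\cap M\ne\emptyset$: both say that some element of $X$ and some element of $M$ differ at most in coordinate $k$. Let $M\in\mathcal A_0$ and suppose that $C_kM$ meets a cell $K$, say in the atom $X\subseteq K$. For every atom $X'\subseteq K$ the set $M$ meets $C_kX=C_kX'$, so $X'$ meets $C_kM\in\mathcal A_0$, and $X'\subseteq C_kM$. Hence $K\subseteq C_kM$, and $C_kM\in\mathcal B$. Finally $C_kK=\bigcup_{m'}C_kK(m')=C_kK(m)$ for each $m$, and the set $\mathrm{At}$ of Lemma~\ref{lem:split} is the set of atoms of $\mathcal A_0$.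
\end{proof}

The algebras $\mathcal A_0$ that we use come from groups. If a group $G$ acts on a finite set $U$, and coordinatewise on $U^\alpha$, then the $G$-invariant subsets of $U^\alpha$ form a finite subalgebra of $\mathcal C_U$, because each element of $G$ commutes with $C_k$ and $P_\sigma$ and fixes $D_{kl}$. Its atoms are the $G$-orbits on $U^\alpha$.

\subsection*{Representations on one set}
To refute representability we must consider embeddings into products of full set algebras. For our algebras one factor suffices.

\begin{lemma}\label{lem:simple}
Let $\mathcal A$ be as in Lemma~\ref{lem:split} with $U\ne\emptyset$, and suppose $\mathcal A\in\mathrm{RPEA}_\alpha$. Then there are a set $U'\neq\emptyset$ and an injective homomorphism $\varphi\colon\mathcal A\to\mathcal C_{U'}$. If $M\in A$, $I\subseteq\alpha$ and $C_iM=M$ for all $i\notin I$, then whether $s\in\varphi(M)$ depends only on $(s_i)_{i\in I}$.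
\end{lemma}

\begin{proof}
Embed $\mathcal A$ in a product of full set algebras. Since $\mathcal C_\emptyset$ has one element and $\mathcal A$ has at least two, some factor $\mathcal C_{U'}$ has $U'\ne\emptyset$; let $\varphi$ be the embedding followed by the projection to it. If $\emptyset\ne b\in A$, then $C_0\cdots C_{\alpha-1}b=U^\alpha$, so $C_0\cdots C_{\alpha-1}\varphi(b)=(U')^\alpha\ne\emptyset$ and $\varphi(b)\ne\emptyset$. A Boolean homomorphism that sends only $\emptyset$ to $\emptyset$ is injective. For the last statement, $C_i\varphi(M)=\varphi(M)$ for $i\notin I$, so the finitely many coordinates outside $I$ can be changed one at a time without leaving $\varphi(M)$.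
\end{proof}

We shall use without comment that $\varphi$ preserves inclusions, disjointness, finite unions and intersections, and that $\varphi(p_{\tau_1}\cdots p_{\tau_n}x)=P_{\tau_1\cdots\tau_n}\varphi(x)$.

\subsection*{Naming}
A counting argument needs control over the size of $U'$. The direct device, a unary relation $\{e\}$ for each point $e$ of a finite set $V\subseteq U$, would destroy the symmetry that makes our orbits large. Instead we add to $U$ a copy $W$ of the group $\operatorname{Sym}(V)$ of all permutations of $V$. Each $w\in W$ names all points of $V$ at once, the point with name $e$ being $w(e)$. The binary relations ``$w(e)=v$'' are invariant when a permutation $\gamma$ of $V$ acts by $v\mapsto\gamma(v)$ and $w\mapsto\gamma w$. That such a relation is a function of $w$ can be said with three variables; this is where $\alpha\ge3$ enters.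

\begin{lemma}\label{lem:name}
Let $\mathcal A$, $\mathcal B$, $\varphi$ be as in Lemmas~\ref{lem:split} and~\ref{lem:simple}. Let $V,W\subseteq U$ be disjoint, with $V$ finite and nonempty and $W$ a copy of $\operatorname{Sym}(V)$. Suppose that $A$ contains the sets
\[
\hat V_i=\{s:s_i\in V\},\quad \hat W_i=\{s:s_i\in W\},\quad R^{ki}_e=\{s:s_k\in W,\ s_i\in V,\ s_k(e)=s_i\}
\]
for all $e\in V$ and $k\ne i$. Then there are sets $V',W'\subseteq U'$ and $R'_e\subseteq W'\times V'$ with
\[
\varphi(\hat V_i)=\{s:s_i\in V'\},\quad \varphi(\hat W_i)=\{s:s_i\in W'\},\quad \varphi(R^{ki}_e)=\{s:(s_k,s_i)\in R'_e\}.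
\]
Moreover $W'\ne\emptyset$, and for each $w'\in W'$ there is a bijection $\beta_{w'}\colon V\to V'$ such that $\beta_{w'}(e)$ is the unique $v$ with $(w',v)\in R'_e$. In particular $|V'|=|V|$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:simple}, $\varphi(\hat V_0)$, $\varphi(\hat W_0)$ and $\varphi(R^{01}_e)$ have the stated form for suitable $V'$, $W'$, $R'_e$, and $R'_e\subseteq W'\times V'$ because $R^{01}_e\subseteq\hat W_0\cap\hat V_1$. These three sets are fixed by $C_2$, so they lie in $\mathcal B$ by Lemma~\ref{lem:split}(a), and on $\mathcal B$ the transposition operations are real. We have $P_\sigma\hat V_0=\hat V_{\sigma0}$, $P_\sigma\hat W_0=\hat W_{\sigma0}$ and $P_\sigma R^{01}_e=R^{\sigma0\,\sigma1}_e$. Writing $\sigma$ as a product of transpositions and applying $\varphi$ gives the stated form for all indices. Since $\hat W_0\ne\emptyset$ and $\varphi$ is injective, $W'\ne\emptyset$.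

Fix $w'\in W'$. Four facts about $\mathcal A$ transfer along $\varphi$. From $C_1R^{01}_e=\hat W_0$, there is $v$ with $(w',v)\in R'_e$. From $R^{01}_e\cap R^{02}_e\subseteq D_{12}$, this $v$ is unique: if $v,v'$ both qualify, a sequence beginning with $w',v,v'$ lies in $D_{12}$. The sets $R^{01}_e$, $e\in V$, are pairwise disjoint because each $w\in W$ is injective, so $\beta_{w'}$ is injective. Their union, which is finite, equals $\hat W_0\cap\hat V_1$ because each $w$ is onto, so $\beta_{w'}$ is onto $V'$.
\end{proof}

\section{Three variables: ratios in the field with eleven elements}\label{sec:three}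

Let $\alpha=3$ and $S=\{\{0,1\}\}$. Let $V=\mathbb F_{11}$, let $W$ be a disjoint copy of $\operatorname{Sym}(V)$, and $U=V\cup W$. The group $\Gamma$ of maps $x\mapsto ax+b$ ($a\ne0$) acts on $V$, and on $W$ by left multiplication. Let $\mathcal A_0$ be the algebra of $\Gamma$-invariant subsets of $U^3$. For $r\in\mathbb F_{11}$ let
\[
T_r=\{s\in V^3: s_0\ne s_1,\ s_2-s_0=r(s_1-s_0)\}.
\]
An element of $T_r$ is determined by the pair $s_0\neq s_1$, and $\Gamma$ is transitive on such pairs, so $T_r$ is an atom of $\mathcal A_0$ with $11\cdot10=110$ elements.

Let $r\ne0,1$. The defining equation $(r-1)s_0-rs_1+s_2=0$ has nonzero coefficients with sum $0$. Hence any two entries determine the third, and if two entries are equal then all three are. So the entries of $s\in T_r$ are distinct, and $C_kT_r$ is the set of $s$ whose two entries other than $s_k$ are distinct elements of $V$. \emph{This set does not depend on $r$.} Normalizing $s=(0,1,r)$, the triples $(1,0,r)$, $(r,1,0)$, $(0,r,1)$ have ratios $1-r$, $r/(r-1)$, $1/r$, and these three maps are involutions, so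
\[
P_{01}T_r=T_{1-r},\qquad P_{02}T_r=T_{r/(r-1)},\qquad P_{12}T_r=T_{1/r}.
\]
Using $8\cdot7=5\cdot9=3\cdot4=2\cdot 6=1$ in $\mathbb F_{11}$, we obtain the indices of the images of $T_8,T_5,T_3$:
\[
\begin{array}{c|ccc}
r&8&5&3\\ \hline
1-r&4&7&9\\
r/(r-1)&9&4&7\\
1/r&7&9&4
\end{array}
\]
Each real transposition interchanges the cells $K=T_8\cup T_5\cup T_3$ and $K'=T_4\cup T_7\cup T_9$, and the three transpositions do so by three different matchings. Label the atoms along the first matching:
\[
K(0)=T_8,\ K(1)=T_5,\ K(2)=T_3,\qquad K'(0)=T_4,\ K'(1)=T_7,\ K'(2)=T_9 .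
\]
Lemmas~\ref{lem:merge} and~\ref{lem:split} give $\mathcal A\in\mathrm{RCPEA}_3$ with the universe of $\mathcal A_0$. On the six relabeled atoms all of $p_{01},p_{02},p_{12}$ act by $K(m)\leftrightarrow K'(m)$, as $P_{01}$ does, and on the other atoms they are real. So $p_{01}$ is real.

Suppose $\mathcal A$ is representable, and take $\varphi$ and $V'$ from Lemmas~\ref{lem:simple} and~\ref{lem:name}; thus $|V'|=11$. Let $h=[0,2][0,1]$, the cycle $0\mapsto1\mapsto2\mapsto0$. In $\mathcal A$ we have $p_{02}p_{01}T_8=p_{02}T_4=T_8$ (whereas $P_{02}P_{01}T_8=T_5$). Therefore $P_h\varphi(T_8)=\varphi(T_8)$: the set $\varphi(T_8)$ is closed under cyclic shifts. It consists of triples of distinct elements of $V'$, since $T_8$ lies in $\hat V_0\cap\hat V_1\cap\hat V_2$ and misses the diagonals. So $3$ divides $|\varphi(T_8)|$.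

On the other hand, let $\hat F=(\hat V_0\cap\hat V_1)\setminus D_{01}$. For each of the eleven values of $r$ we have $T_r\subseteq\hat F\cap \hat V_2$ and $C_2T_r=\hat F$, and the $T_r$ are pairwise disjoint. Given distinct $a_0,a_1\in V'$, the eleven sets $\{u:(a_0,a_1,u)\in\varphi(T_r)\}$ are therefore nonempty, pairwise disjoint subsets of the eleven-element set $V'$, hence singletons. So $|\varphi(T_8)|=110$, which is not divisible by $3$. This contradiction proves Theorem~\ref{thm:answer} for $\alpha=3$.

The uniqueness of $u$ came from pigeonholing against $|V'|=11$. The direct statement that $T_8$ is a function of its first two entries would compare two triples $(a_0,a_1,u)$, $(a_0,a_1,u')$ and so involve four variables; this is why $W$ is there. Two things remain to be done. For $\alpha>3$ the extra coordinates must be occupied, since by Proposition~\ref{prop:rigid} nothing can be relabeled on a relation that ignores a coordinate. For graphs with larger components, the $3$-cycle must be replaced by a $p$-cycle.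

\section{The algebra for Theorem~\ref{thm:A}}\label{sec:construction}

Fix $\alpha$, $p$, $S$ as in Theorem~\ref{thm:A}. A reader interested only in Theorem~\ref{thm:answer} may take $p=3$, $d=1$, $q=11$, $\mu=(1,2,8)$ below; then a frame is a pair of distinct points, and $Q$ is the set $T_8$ of Section~\ref{sec:three}, whose equation $7s_0-8s_1+s_2=0$ becomes $s_0+2s_1+8s_2=0$ after multiplication by $8$.

\subsection*{A rigid configuration of $p$ points}
We need a set $Q$ of $p$-tuples that is a single orbit of a group, in which any $p-1$ entries in general position determine the last one, whose permuted copies are disjoint, and whose size is prime to $p$. The first two requirements suggest $p$ points with one affine dependence in an affine space of dimension $d=p-2\geq 1$; the last two will follow from the choice of the field.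

By Dirichlet's theorem, a residue class $r$ modulo $p$ with $p\nmid r$ contains infinitely many primes. Taking for $r$ a generator of the cyclic group $(\mathbb Z/p\mathbb Z)^*$, we find a prime $q>p^2$ of multiplicative order $p-1$ modulo $p$. Thus
\begin{equation}\label{eq:q}
p\nmid q\qquad\text{and}\qquad p\nmid q^j-1\ \text{ for }1\le j\le p-2 .
\end{equation}
Let $V=\mathbb F_q^d$, $N=|V|=q^d$, and let $\Gamma\le\operatorname{Sym}(V)$ be the group of affine bijections $x\mapsto Lx+b$ with $L$ linear and invertible.

We recall the affine notions. An \emph{affine combination} of points $a_i\in V$ is $\sum\lambda_ia_i$ with $\sum\lambda_i=1$; elements of $\Gamma$ commute with affine combinations. A family $(a_i)$ is \emph{affinely independent} if $\sum\nu_i=0$ and $\sum\nu_ia_i=0$ imply $\nu=0$; this does not depend on the order, and it says that the differences $a_i-a_{i_0}$ ($i\ne i_0$) are linearly independent. A \emph{frame} is an affinely independent family of $d+1=p-1$ points. A family of $d+1$ points is a frame if and only if every point of $V$ is an affine combination of it, and the coefficients are then unique. The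 group $\Gamma$ maps frames to frames and is transitive on frames $(a_0,\dots,a_{d})$. Choosing $a_0$ and then a basis of differences, the number of such frames is
\begin{equation}\label{eq:f}
f=q^d\prod_{i=0}^{d-1}(q^d-q^i),\qquad\text{and } p\nmid f
\end{equation}
by \eqref{eq:q}, since $q^d-q^i=q^i(q^{d-i}-1)$ with $1\le d-i\le p-2$.

Let $\mu=(\mu_0,\dots,\mu_{p-1})=\bigl(1,2,\dots,p-1,-\tfrac{p(p-1)}2\bigr)\in\mathbb F_q^p$. Then $\sum\mu_i=0$. The $\mu_i$ are nonzero and distinct: this holds for $1,\dots,p-1$ as $p<q$, and $\mu_{p-1}\ne i$ for $0\le i\le p-1$ because $0<\frac{p(p-1)}2+i<p^2<q$. Put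
\[
Q=\Bigl\{a\in V^p:\ \sum_{i<p}\mu_ia_i=0,\ (a_0,\dots,a_{p-2})\text{ is a frame}\Bigr\}.
\]

\begin{lemma}\label{lem:Q}
\begin{itemize}
\item[(Q1)] If $a\in Q$, then $(a_i)_{i\ne k}$ is a frame for every $k<p$. For every $k<p$ and every frame $(a_i)_{i\ne k}$ there is exactly one $a_k$ with $a\in Q$.
\item[(Q2)] The entries of each $a\in Q$ are distinct.
\item[(Q3)] If $\pi\in S_p$ and both $a$ and $a\circ\pi$ are in $Q$, then $\pi=1$.
\item[(Q4)] $Q$ is nonempty and $\Gamma$-invariant, and $\Gamma$ is transitive on $Q$.
\end{itemize}
\end{lemma}

\begin{proof}
(Q1) The equation $\sum\mu_ia_i=0$ is equivalent to $a_l=\sum_{i\ne l}(-\mu_i/\mu_l)a_i$ for each $l$, and this is an affine combination because $\sum_{i\ne l}\mu_i=-\mu_l$. Suppose the equation holds and $(a_i)_{i\ne k}$ is a frame. Every point of $V$ is an affine combination of $a_0,\dots,a_{p-1}$; substituting the expression for $a_l$ makes it an affine combination of $(a_i)_{i\ne l}$. So $(a_i)_{i\ne l}$ is a frame for every $l$. This gives the first claim, and it shows that for a frame $(a_i)_{i\ne k}$ the unique solution $a_k$ of the equation yields an element of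 $Q$.

(Q2) Since $p\ge3$, any two entries belong to one of the frames $(a_i)_{i\ne k}$, and the points of a frame are distinct.

(Q3) First, if $\sum\nu_i=0$ and $\sum\nu_ia_i=0$, then $\nu$ is a multiple of $\mu$: the vector $\nu-(\nu_{p-1}/\mu_{p-1})\mu$ satisfies the same two equations and has last coordinate $0$, so it vanishes by affine independence of $(a_i)_{i<p-1}$. Now $a\circ\pi\in Q$ gives $\sum_i\mu_{\pi^{-1}i}a_i=0$, so $\mu\circ\pi^{-1}=c\mu$ for some $c$, and $c\ne0$. Hence the $p$-element subset $\{\mu_0,\dots,\mu_{p-1}\}$ of $\mathbb F_q^*$ is closed under multiplication by $c$, and so it is a union of cosets of $\langle c\rangle$. The order $e$ of $c$ therefore divides the prime $p$. Since $e\mid q-1$ and $p\nmid q-1$ by \eqref{eq:q}, we get $c=1$. As the $\mu_i$ are distinct, $\pi=1$.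

(Q4) $Q\ne\emptyset$ by (Q1). For $\gamma(x)=Lx+b$ we have $\sum\mu_i\gamma(a_i)=L\sum\mu_ia_i+(\sum\mu_i)b=0$, so $Q$ is invariant. Given $a,a'\in Q$, choose $\gamma\in\Gamma$ with $\gamma(a_i)=a_i'$ for $i<p-1$; then $\gamma(a_{p-1})=a'_{p-1}$ by the uniqueness in (Q1).
\end{proof}

\subsection*{The remaining $\alpha-p$ coordinates}
Suppose we pad $Q$ by letting the coordinates $i\ge p$ range freely over new sets $Z_i$. Then for $k\ge p$ the cylinder $C_k$ of the padded relation still determines $Q$, so the padded relation and its cyclically permuted copies have different cylinders, and Lemma~\ref{lem:merge} does not apply. The remedy is to let the extra coordinates select the affine structure on $V$ in which $Q$ is read, in such a way that any single one of them, when left free, can produce every structure. A product of permutations of $V$, one factor from each extra coordinate, has this property. The sets $Z_i$ are taken pairwise disjoint so that a tuple itself shows which entry is which factor.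

Let $U$ be the disjoint union of $V$, a copy $W$ of $\operatorname{Sym}(V)$, and copies $Z_i$ of $\operatorname{Sym}(V)$ for $p\le i<\alpha$. Elements of $W$ and $Z_i$ are treated as permutations of $V$. If $s\in U^\alpha$ has $s_i\in Z_i$ for all $i\ge p$, put
\[
g_s=s_ps_{p+1}\cdots s_{\alpha-1}\in\operatorname{Sym}(V),
\]
the identity if $\alpha=p$. Call $s$ \emph{base-shaped} if $s_i\in V$ for $i<p$ and $s_i\in Z_i$ for $i\ge p$. Define
\[
X_1=\{s\text{ base-shaped}:(g_s(s_0),\dots,g_s(s_{p-1}))\in Q\},\qquad X_\sigma=P_\sigma X_1\quad(\sigma\in S_\alpha).
\]
By \eqref{eq:P}, $P_\tau X_\sigma=X_{\tau\sigma}$.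

We want a group acting on $U$ that has $X_1$ as an orbit. Let $G=\Gamma\times\operatorname{Sym}(V)^{\alpha-p}$, with elements $(\gamma_p,\gamma_{p+1},\dots,\gamma_\alpha)$, where $\gamma_p\in\Gamma$. It acts on $U$ by
\[
v\mapsto\gamma_\alpha(v)\ \ (v\in V),\qquad w\mapsto\gamma_\alpha w\ \ (w\in W),\qquad z\mapsto\gamma_iz\gamma_{i+1}^{-1}\ \ (z\in Z_i).
\]
The product telescopes: $g_s$ becomes $\gamma_pg_s\gamma_\alpha^{-1}$. Consequently
\begin{equation}\label{eq:G}
g_s(s_i)\text{ becomes }\gamma_p\,g_s(s_i)\text{ if }s_i\in V,\qquad g_ss_k\text{ becomes }\gamma_p\,g_ss_k\text{ if }s_k\in W .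
\end{equation}
Let $\mathcal A_0$ be the algebra of all $G$-invariant subsets of $U^\alpha$, and $A$ its universe. The sets $\hat V_i,\hat W_i,R^{ki}_e$ of Lemma~\ref{lem:name} belong to $A$. Let $h\in S_\alpha$ be the cycle $0\mapsto1\mapsto\dots\mapsto p-1\mapsto0$, fixing all $i\ge p$, and let $H=\langle h\rangle$, a group of order $p$.

\begin{lemma}\label{lem:X}
\begin{itemize}
\item[(a)] Each $X_\sigma$ is a $G$-orbit.
\item[(b)] The sets $X_\sigma$, $\sigma\in S_\alpha$, are pairwise disjoint, and disjoint from $D_{ij}$ for $i\ne j$.
\item[(c)] For all $\sigma\in S_\alpha$ and $k<\alpha$, the set $C_kX_{\sigma h^m}$ does not depend on $m$. For $k<p$, $C_kX_{h^m}$ is the set of all $s$ such that $s_i\in V$ for $k\ne i<p$, $s_i\in Z_i$ for $i\ge p$, and $(g_s(s_i))_{k\ne i<p}$ is a frame.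
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $P_\sigma$ commutes with the action of $G$, it suffices to treat $X_1$. It is nonempty and invariant by (Q4) and \eqref{eq:G}. Let $s,s'\in X_1$. By (Q4) choose $\gamma_p\in\Gamma$ with $\gamma_pg_s(s_i)=g_{s'}(s'_i)$ for $i<p$, and define recursively $\gamma_{i+1}=(s_i')^{-1}\gamma_is_i$ for $p\le i<\alpha$. Then $\gamma_is_i\gamma_{i+1}^{-1}=s_i'$ for $i\ge p$. Also $\gamma_\alpha=g_{s'}^{-1}\gamma_pg_s$, so $\gamma_\alpha(s_i)=s_i'$ for $i<p$.

(b) The entries of $s\in X_1$ are distinct: the first $p$ by (Q2), as $g_s$ is a bijection, and the others because $V$ and the $Z_i$ are pairwise disjoint. Permuting coordinates keeps entries distinct, so each $X_\sigma$ misses the diagonals. Let $s\in X_\sigma\cap X_\tau$. Since $s\circ\sigma$ and $s\circ\tau$ are base-shaped, for $i\ge p$ both $\sigma(i)$ and $\tau(i)$ equal the unique coordinate at which $s$ has an entry in $Z_i$. So $\tau=\sigma\pi$, where $\pi$ fixes all $i\ge p$. With $x=s\circ\sigma$ we have $x\in X_1$, $x\circ\pi=s\circ\tau\in X_1$ and $g_x=g_{x\circ\pi}$. Hence $a=(g_x(x_i))_{i<p}$ and $a\circ\pi|_p$ are in $Q$,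 and $\pi=1$ by (Q3).

(c) By \eqref{eq:P}, $C_kX_{\sigma h^m}=C_kP_\sigma X_{h^m}=P_\sigma C_{\sigma^{-1}k}X_{h^m}$, so we may take $\sigma=1$. The set $X_{h^m}$ consists of the base-shaped $s$ with $(g_s(s_{h^mi}))_{i<p}\in Q$.

Let $k<p$. The entries $g_s(s_{h^mi})$ with $h^mi\ne k$ are the points $g_s(s_i)$, $k\ne i<p$, in another order. By (Q1) they can be completed to an element of $Q$ exactly when they form a frame, and the missing point is $g_s(u)$ for some $u\in V$. This is the stated description, and it does not involve $m$.

Let $k\ge p$. We claim that $C_kX_{h^m}$ is the set of all $s$ such that $s_0,\dots,s_{p-1}$ are distinct elements of $V$ and $s_i\in Z_i$ for $p\le i\ne k$. The inclusion $\subseteq$ follows from (Q2). Conversely, given such an $s$, pick any $a\in Q$; its entries are distinct, so there is $g\in\operatorname{Sym}(V)$ with $g(s_{h^mi})=a_i$ for $i<p$. Let $u\in Z_k$ be the permutation $(s_p\cdots s_{k-1})^{-1}g\,(s_{k+1}\cdots s_{\alpha-1})^{-1}$. Then $g_{s(k/u)}=g$ and $s(k/u)\in X_{h^m}$.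
\end{proof}

\subsection*{Cells and labels}
For a left coset $\sigma H$ let $X_{\sigma H}=\bigcup_{m\in\mathbb Z_p}X_{\sigma h^m}$. By Lemma~\ref{lem:X} these sets are pairwise disjoint, each is the union of exactly $p$ atoms of $\mathcal A_0$ with the same cylindrifications, and each misses the diagonals; moreover $P_\tau X_{\sigma H}=X_{\tau\sigma H}$. So they are cells in the sense of Lemma~\ref{lem:merge}. A choice of a representative $\rho$ in each coset labels the atoms by $X_{\rho H}(m)=X_{\rho h^m}$. The real operation $P_y$ sends $X_{\rho h^m}$ to $X_{y\rho h^m}$, so it respects the labels when $y\rho$ is again a chosen representative. The hypothesis on $S$ is what makes such a choice possible.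

\begin{lemma}\label{lem:R}
Let $Y\le S_\alpha$ be generated by the transpositions $[k,l]$ with $\{k,l\}\in S$. There is a set $R$ of representatives of the left cosets of $H$ in $S_\alpha$ with $1\in R$ and $y\rho\in R$ for all $y\in Y$, $\rho\in R$.
\end{lemma}

\begin{proof}
Every element of $Y$ maps each component of $(\alpha,S)$ to itself, so all its cycles have length less than $p$. Since $p$ is prime, every nonidentity element of $H$ is a $p$-cycle, and so is every conjugate of it. Hence $Y\cap\sigma H\sigma^{-1}=\{1\}$ for all $\sigma$. As $y\sigma H=\sigma H$ means $y\in\sigma H\sigma^{-1}$, the group $Y$ acts freely on the set of left cosets by left multiplication. From each $Y$-orbit choose one coset and one element $\sigma$ of it, choosing $H$ and $\sigma=1$ in the orbit of $H$. Let $R$ be the set of all $y\sigma$ with $y\in Y$ and $\sigma$ chosen. Each coset is $y\sigma H$ for exactly one chosen $\sigma$ and, by freeness, exactly one $y$.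
\end{proof}

If some component had at least $p$ vertices, the lemma would fail. The identity $[i,l]=[i,j][j,l][i,j]$ shows that $Y$ would contain all transpositions of that component, hence a $p$-cycle $y=\sigma h\sigma^{-1}$; then for $\rho=\sigma h^m\in R$ the element $y\rho=\sigma h^{m+1}$ would be a second representative of $\sigma H$.

Fix $R$ as in Lemma~\ref{lem:R}, label the atoms by $X_{\rho H}(m)=X_{\rho h^m}$ for $\rho\in R$, $m\in\mathbb Z_p$, and let $\mathcal A$ be the algebra given by Lemmas~\ref{lem:merge} and~\ref{lem:split} with $J=\mathbb Z_p$. It is a finite member of $\mathrm{RCPEA}_\alpha$ with universe $A$ and real cylindric operations.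

\begin{proposition}\label{prop:Sreal}
For $\{k,l\}\in S$ the operation $p_{kl}$ of $\mathcal A$ is real. Hence $S$ is simultaneously representable in $\mathcal A$.
\end{proposition}

\begin{proof}
Let $y=[k,l]\in Y$ and $\rho\in R$. Since $y\rho\in R$,
\[
p_{kl}X_{\rho H}(m)=X_{y\rho H}(m)=X_{y\rho h^m}=P_{kl}X_{\rho h^m}=P_{kl}\bigl(X_{\rho H}(m)\bigr).
\]
On the atoms outside the cells $p_{kl}=P_{kl}$ by definition, and both operations preserve unions.
\end{proof}

\section{Counting modulo $p$}\label{sec:count}

\begin{proposition}\label{prop:nonrep}
The algebra $\mathcal A$ of Section~\ref{sec:construction} is not representable.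
\end{proposition}

\begin{proof}
Suppose $\mathcal A\in\mathrm{RPEA}_\alpha$. Let $\varphi\colon\mathcal A\to\mathcal C_{U'}$ be as in Lemma~\ref{lem:simple}, and let $V',W',R'_e,\beta_{w'}$ be as in Lemma~\ref{lem:name}; thus $|V'|=N$. Put $X'=\varphi(X_1)\ne\emptyset$. The images of the sets $Z_i$ need not be finite, so we fix the last $\alpha-p$ coordinates and count in the fiber. Choose $t\in X'$, put $z=(t_i)_{p\le i<\alpha}$, and let
\[
X''=\{a\in (U')^p:(a,z)\in X'\}.
\]
As $X_1\subseteq\hat V_i$ for $i<p$, we have $X''\subseteq(V')^p$, and $X''$ is finite. For $a\in(U')^{p-1}$ and $u\in U'$ we write $(a,u,z)$ for the sequence with $u$ at coordinate $p-1$.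

\medskip\noindent\emph{Step 1: $p$ divides $|X''|$.}
Write $h=\tau_1\cdots\tau_n$ as a product of transpositions. Since $1\in R$, we have $X_1=X_H(0)$, and Lemma~\ref{lem:split}(c) gives
\[
p_{\tau_1}\cdots p_{\tau_n}X_1=h*X_H(0)=X_{hH}(0)=X_H(0)=X_1 .
\]
Applying $\varphi$ yields $P_hX'=X'$; that is, $s\in X'$ if and only if $s\circ h\in X'$. Since $h$ fixes all $i\ge p$, the map $a\mapsto a\circ h|_p$ permutes $X''$, and this defines an action of $H$. The elements of $X''$ have distinct entries, because $X_1\cap D_{ij}=\emptyset$ for $i\ne j$. So no nonidentity element of $H$ fixes an element of $X''$, and all orbits have $p$ elements.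

\medskip
We now show that $|X''|=f$, by projecting to the first $p-1$ coordinates. Let $\hat F=C_{p-1}X_1$. By Lemma~\ref{lem:X}(c), $\hat F$ is the set of $s$ with $s_i\in V$ for $i<p-1$, $s_i\in Z_i$ for $i\ge p$, and $(g_s(s_i))_{i<p-1}$ a frame. Membership in $\varphi(\hat F)$ does not depend on coordinate $p-1$. Let
\[
F''=\{a\in(V')^{p-1}:(a,u,z)\in\varphi(\hat F)\text{ for some, equivalently all, }u\in U'\}.
\]

\medskip\noindent\emph{Step 2: $|F''|=f$.}
For $p=3$ a frame is a pair of distinct points, but for $p>3$ being a frame is not expressed by diagonals, and we must show that $F''$ is a copy of the set of frames of $V$. The free coordinate $p-1$ can hold an element $w'\in W'$, which identifies $V'$ with $V$. What remains is to record which affine structure $z$ induces under this identification. In $U$, the pair $(w,z)$ gives the permutation $g_sw$ of $V$, and only its class modulo $\Gamma$ is $G$-invariant. So for each right coset $\kappa=\Gamma\pi$ of $\Gamma$ in $\operatorname{Sym}(V)$ let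
\[
M_\kappa=\{s: s_{p-1}\in W,\ s_i\in Z_i\ (i\ge p),\ g_ss_{p-1}\in\kappa\}.
\]
By \eqref{eq:G}, $M_\kappa\in A$. The finitely many sets $M_\kappa$ are pairwise disjoint, satisfy $C_iM_\kappa=M_\kappa$ for $i<p-1$, and have union $\hat W_{p-1}\cap\bigcap_{i\ge p}\hat Z_i$, where $\hat Z_i=\{s:s_i\in Z_i\}\in A$.

Fix $w'\in W'$. Membership in $\varphi(\hat Z_i)$ depends only on coordinate $i$, and $t\in X'\subseteq\varphi(\hat Z_i)$ for $i\ge p$. So $(a,w',z)\in\varphi(\hat W_{p-1}\cap\bigcap_{i\geq p}\hat Z_i)$ for every $a$, and there is exactly one coset $\kappa=\Gamma\pi$ with $(a,w',z)\in\varphi(M_\kappa)$ for one, equivalently for all, $a\in(V')^{p-1}$. For $e\in V^{p-1}$ let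
\[
M_\kappa^e=M_\kappa\cap\bigcap_{i<p-1}R^{p-1,\,i}_{e_i}.
\]
If $s\in M^e_\kappa$, then $g_ss_{p-1}=\gamma\pi$ for some $\gamma\in\Gamma$, and $g_s(s_i)=g_ss_{p-1}(e_i)=\gamma\pi(e_i)$ for all $i<p-1$. Since $\gamma$ and $\gamma^{-1}$ preserve frames, $M_\kappa^e\subseteq\hat F$ if $(\pi(e_i))_{i<p-1}$ is a frame, and $M^e_\kappa\cap\hat F=\emptyset$ otherwise. Now let $a\in(V')^{p-1}$ and $e_i=\beta_{w'}^{-1}(a_i)$. Then $(a,w',z)\in\varphi(M^e_\kappa)$, so $a\in F''$ if and only if $(\pi(e_i))_{i<p-1}$ is a frame. As $\pi\beta_{w'}^{-1}\colon V'\to V$ is a bijection, $|F''|=f$.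

\medskip\noindent\emph{Step 3: restriction to the first $p-1$ coordinates is a bijection $X''\to F''$.}
Restriction maps $X''$ into $F''$ because $X_1\subseteq\hat F$. As in Section~\ref{sec:three}, we obtain unique extensions by placing $X_1$ in a family of $N$ disjoint relations with the same cylinder. Let $\Lambda=\{\lambda\in\mathbb F_q^{p-1}:\sum\lambda_i=1\}$, so that $|\Lambda|=q^{p-2}=N$. For $\lambda\in\Lambda$ let $X^\lambda$ be the set of base-shaped $s$ such that $(g_s(s_i))_{i<p-1}$ is a frame and
\[
g_s(s_{p-1})=\sum_{i<p-1}\lambda_i\,g_s(s_i).
\]
By \eqref{eq:G}, and because $\gamma_p\in \Gamma$ commutes with affine combinations, $X^\lambda\in A$. The $X^\lambda$ are pairwise disjoint by uniqueness of coefficients with respect to a frame. They satisfy $C_{p-1}X^\lambda=\hat F$, because the displayed equation can be solved for $s_{p-1}\in V$, and $X^\lambda\subseteq\hat V_{p-1}$. Finally $X_1=X^\lambda$ for $\lambda_i=-\mu_i/\mu_{p-1}$. Let $a\in F''$. The $N$ sets $\{u:(a,u,z)\in\varphi(X^\lambda)\}$, $\lambda\in\Lambda$, are nonempty, pairwise disjoint subsets of $V'$, and $|V'|=N$. So each has one element; in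 particular, $a$ has exactly one extension in $X''$.

\medskip
By Steps 2 and 3, $|X''|=f$, and $p\nmid f$ by \eqref{eq:f}. This contradicts Step 1.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:answer}]
Theorem~\ref{thm:A} follows from Propositions~\ref{prop:Sreal} and~\ref{prop:nonrep}. For Theorem~\ref{thm:answer} take $p=3\le\alpha$ and $S=\{\{0,1\}\}$, whose components have at most two vertices. The algebra $\mathcal A$ consists of subsets of $U^\alpha$ with $U$ finite, its cylindric operations and $p_{01}$ are real, and every nontrivial $p_{kl}$ is representable by Lemma~\ref{lem:rename}.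
\end{proof}

\section{Disconnected graphs}\label{sec:graphs}

Most of what remains of Theorem~\ref{thm:B} follows from Theorem~\ref{thm:A} by choosing $p$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii), and of (ii) for prime $\alpha$]
If $\alpha\ge3$ is prime, it is odd, and all components of a disconnected graph have fewer than $\alpha$ vertices; apply Theorem~\ref{thm:A} with $p=\alpha$. For (iii), let $n=\lfloor\alpha/2\rfloor$, so that all components have at most $n$ vertices. If $\alpha=3$, take $p=3$. If $\alpha\ge4$, Bertrand's postulate (for every $n\ge1$ there is a prime $p$ with $n<p\le2n$) gives a prime $p$ with $2\le n<p\le\alpha$, which is odd. Apply Theorem~\ref{thm:A}.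
\end{proof}

Let $\alpha=4$ and let $(\alpha,S)$ be disconnected. If all components have at most two vertices, (iii) applies. Otherwise the components have three vertices and one vertex, and Theorem~\ref{thm:A} says nothing, since $3$ is the only odd prime $p\le4$. By Lemma~\ref{lem:rename} we may assume that the components are $\{0,1,2\}$ and $\{3\}$, and since enlarging $S$ only strengthens the claim, that $S$ consists of all three pairs from $\{0,1,2\}$.

Now all permutations of $\{0,1,2\}$ must act really, so we change the obstruction. We cut a single atom, the set $X$ of injective quadruples from a six-element set $V$, into two pieces that are really invariant under permutations of the first three coordinates, and we declare them invariant under all of $S_4$. A partition of $X$ that is invariant under $S_4$ is a $2$-coloring of the $4$-subsets of $V$, or, by complementation, of the edges of the complete graph on $V$; the condition on cylindrifications then forbids monochromatic triangles. This is impossible on six vertices, by the Ramsey number $R(3,3)=6$: some three edges $xa,xb,xc$ at a vertex $x$ have the same color, and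 then either an edge among $a,b,c$ has that color too, or $abc$ is monochromatic in the other. If the coloring may depend on the entry $s_3$, it only has to color the edges on the five remaining vertices, where a pentagon and its complementary pentagon contain no triangle. The six pentagons have to be chosen compatibly so that the condition for $C_3$ holds as well.

Let $V=\mathbb Z_5\cup\{\infty\}$, with $\infty+i=\infty$, and write $xy$ for $\{x,y\}$. For $c\in V$ define the edge set $E_c$ of a $5$-cycle on $V\setminus\{c\}$ by
\[
E_\infty=\{01,12,23,34,40\},\qquad E_0=\{\infty1,\,12,\,24,\,43,\,3\infty\},\qquad E_i=E_0+i\ \ (i\in\mathbb Z_5).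
\]

\begin{lemma}\label{lem:pent}
For every $3$-element set $\{x,y,z\}\subseteq V$, the statements $yz\in E_x$, $xz\in E_y$, $xy\in E_z$ are neither all true nor all false.
\end{lemma}

\begin{proof}
The translation $x\mapsto x+1$ maps $E_c$ to $E_{c+1}$ for all $c\in V$, so it suffices to check one set from each translation class. The twenty $3$-sets fall into four classes of five: $\{\infty,i,i+1\}$, $\{\infty,i,i+2\}$, $\{i-1,i,i+1\}$, $\{i-2,i,i+2\}$. We take $i=0$ and use that $xy\in E_j$ if and only if $\{x-j,y-j\}\in E_0$.
\begin{itemize}
\item $\{\infty,0,1\}$: $01\in E_\infty$, and $\infty0\notin E_1$ since $\infty4\notin E_0$.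
\item $\{\infty,0,2\}$: $02\notin E_\infty$, and $\infty0\in E_2$ since $\infty3\in E_0$.
\item $\{4,0,1\}$: $41\notin E_0$, and $40\in E_1$ since $34\in E_0$.
\item $\{3,0,2\}$: $32\notin E_0$, and $02\in E_3$ since $24\in E_0$.\qedhere
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii) for $\alpha=4$]
By the reductions above, let $S$ consist of all pairs from $\{0,1,2\}$. Let $W$ be a disjoint copy of $\operatorname{Sym}(V)$ and $U=V\cup W$. Let $\operatorname{Sym}(V)$ act on $V$ naturally and on $W$ by left multiplication, and let $\mathcal B$ be the algebra of invariant subsets of $U^4$. The set $X$ of injective $s\in V^4$ is an orbit, hence an atom of $\mathcal B$; it is fixed by all $P_\sigma$ and misses $D_{ij}$ for $i\ne j$. Put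
\[
X(1)=\{s\in X: V\setminus\{s_0,s_1,s_2,s_3\}\in E_{s_3}\},\qquad X(0)=X\setminus X(1).
\]

We check that $C_kX(m)=C_kX$ for $k<4$ and $m<2$; this also shows that both pieces are nonempty. An element of $C_kX$ has three distinct entries $s_i\in V$, $i\ne k$. Let $x,y,z$ be the other three elements of $V$; we must show that among the choices $s_k=x,y,z$ both pieces occur. For $k=3$ these choices lie in $X(1)$ exactly when $yz\in E_x$, $xz\in E_y$, $xy\in E_z$, respectively, and Lemma~\ref{lem:pent} applies. For $k<3$ put $c=s_3$. The choices lie in $X(1)$ exactly when $yz$, $xz$, $xy$, respectively, belong to $E_c$. These are the edges of a triangle on $V\setminus\{c\}$. The $5$-cycle $E_c$ contains no triangle, and neither does its complement in the complete graph on these five vertices, which is again a $5$-cycle. So both cases occur.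

Lemma~\ref{lem:split} with $\mathcal T=\{X\}$ and $J=\{0,1\}$ gives a finite $\mathcal A\in\mathrm{RCPEA}_4$ with real cylindric operations, in which every $p_{ij}$ fixes $X(0)$ and $X(1)$. For $i,j<3$ the real operation $P_{ij}$ also fixes $X(0)$ and $X(1)$, because membership depends only on the set $\{s_0,s_1,s_2\}$ and on $s_3$. On the other atoms $p_{ij}=P_{ij}$ by definition. So $p_{ij}$ is real for $i,j<3$, and $S$ is simultaneously representable in $\mathcal A$.

Suppose $\mathcal A\in\mathrm{RPEA}_4$, and let $\varphi$ be as in Lemma~\ref{lem:simple}. The sets $\hat V_i,\hat W_i,R^{ki}_e$ are invariant, so Lemma~\ref{lem:name} gives $V'$ with $|V'|=6$. Since $X=\bigcap_i\hat V_i\setminus\bigcup_{i\ne j}D_{ij}$, the set $\varphi(X)$ consists of the injective $s\in(V')^4$, and it is partitioned by $\varphi(X(0))$ and $\varphi(X(1))$. Each piece is fixed by all $P_{ij}$, so the piece containing $s$ depends only on the set $\{s_0,\dots,s_3\}$. Give the pair $V'\setminus\{s_0,\dots,s_3\}$ the color $m$ if $s\in\varphi(X(m))$. This colors the edges of the complete graph on $V'$ with two colors. Consider any triangle, and let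 $b_0,b_1,b_2$ be the three elements of $V'$ outside it. From $C_3X(0)=C_3X(1)=C_3X$ it follows that for each $m$ there is $u$ with $(b_0,b_1,b_2,u)\in\varphi(X(m))$. Such a $u$ is a vertex of the triangle, and the opposite edge has color $m$. So no triangle is monochromatic, which contradicts $R(3,3)=6$. Hence $\mathcal A\notin\mathrm{RPEA}_4$.
\end{proof}

\begin{remark}
Let $\alpha\ge6$ be composite and let $P$ be the largest prime with $P\le\alpha$. Theorem~\ref{thm:A} covers all $S$ whose components have fewer than $P$ vertices, and Theorem~\ref{thm:B}(i) covers the connected ones. The disconnected $S$ whose largest component has at least $P$ vertices are not settled here; the first such case is $\alpha=6$ with a component of five vertices.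
\end{remark}

\begin{thebibliography}{9}
\bibitem{ANT} H. Andr\'eka, I. N\'emeti and Zs. Tuza, \emph{Transposition of variables is hard to describe}, arXiv:2409.04088 (2024).
\end{thebibliography}
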